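\title{The sharp rate of tolerant testing for $\ell_p$ norms in the Gaussian sequence model}

\begin{abstract}
In the $d$-dimensional Gaussian sequence model with noise level $\sigma$ we consider testing $\|v\|_p\le\epsilon_0$ against $\|v\|_p\ge\epsilon_1$, for non-even $p>1$. Between the free tolerance regime and the functional estimation regime, the known upper bounds on the critical separation interpolate by a single power of $\epsilon_0$, and this interpolation was conjectured to be tight up to polylogarithmic factors. We show that the conjecture holds for $1<p<2$ and fails by a power of $d$ for every non-even $p>2$. We also determine the correct rate, up to constants for $\epsilon_0$ below a small multiple of $\sigma d^{1/p}/\sqrt{\log d}$ and up to polylogarithmic factors for $\epsilon_0$ up to order $\sigma d^{1/p}$. The test combines unbiased estimators of an even moment and of a frequency-truncated version of $|v|^p$; the lower bound matches moments by duality with a weighted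 Markov inequality for polynomials.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Tolerant testing}

One observes $X=v+\sigma Z$ with $Z\sim N(0,I_d)$; the mean $v\in\mathbb{R}^d$ is unknown and $\sigma>0$ is known. Fix $p\ge1$ and an error level $\alpha\in(0,1)$. For $0\le\epsilon_0<\epsilon_1$ consider
\begin{equation}\label{eq:problem}
H_0:\ \|v\|_p\le\epsilon_0\qquad\text{versus}\qquad H_1:\ \|v\|_p\ge\epsilon_1 .
\end{equation}
For $\epsilon_0=0$ this is the detection of a nonzero mean; for $\epsilon_0>0$ the null hypothesis tolerates every mean in a ball, and the question is what this tolerance costs. A test $\psi=\psi(X)\in\{0,1\}$ is \emph{powerful} for \eqref{eq:problem} if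
\[
\sup_{\|v\|_p\le\epsilon_0}P_v(\psi=1)+\sup_{\|v\|_p\ge\epsilon_1}P_v(\psi=0)\le\alpha .
\]
The \emph{critical separation} $\epsilon_1^*=\epsilon_1^*(\epsilon_0)$ is the infimum of all $\epsilon_1>\epsilon_0$ for which a powerful test exists. A test that is powerful at $\epsilon_1$ is powerful at every larger value; so if no powerful test exists at $\epsilon_1$, none exists at any smaller value, and $\epsilon_1^*\ge\epsilon_1$. A \emph{randomized} test takes values in $[0,1]$, and its error probabilities are $\mathbb{E}_v\psi$ and $\mathbb{E}_v(1-\psi)$.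

Write $\lambda=\epsilon_0/\sigma$. Dividing $X$ by $\sigma$ reduces the problem to $\sigma=1$ and $\epsilon_0=\lambda$; all separations are then multiplied back by $\sigma$. The natural scale for $\lambda$ is $d^{1/p}$, the size of the noise in $\ell_p$. Indeed, let $\sigma=1$ and $Q_\alpha=(2d\,\mathbb{E}|Z_1|^p/\alpha)^{1/p}$, so that $P(\|Z\|_p>Q_\alpha)\le\alpha/2$. By the triangle inequality the test that rejects when $\|X\|_p>\lambda+Q_\alpha$ is powerful as soon as $\epsilon_1>\lambda+2Q_\alpha$. Hence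
\begin{equation}\label{eq:trivial}
\epsilon_1^*-\lambda\le C(p,\alpha)\,d^{1/p}\qquad\text{for all }\lambda\ge0 .
\end{equation}
Accordingly we put $a=\lambda d^{-1/p}$: this is the size, in units of the noise, of each coordinate of a null vector that spreads its norm evenly.

From now on $p>1$ is not an even integer, and
\[
k=\lfloor p/2\rfloor\ge0,\qquad \delta=p-2k\in(0,2).
\]
Thus $k=0$ and $\delta=p$ when $1<p<2$. The problem, posed in \cite{KMWB}, starts from the following known bounds, which we quote for orientation and do not use. Define $\beta$, $\ell$ and $\mathcal{C}_0$ by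
\[
\begin{array}{c|ccc}
 & \beta & \ell & \mathcal{C}_0\\ \hline
1<p<2 & p/2 & d^{1/(2p)} & d^{1/p-1/4}\\
2k<p<2k+2,\ k\ge1 & 2k/p & d^{1/p-1/(4k)} & d^{1/(2p)}
\end{array}
\]
and let $\mathcal{C}=(d^{1/p})^{1-\beta}\lambda^{\beta}$. A debiased plug-in test is powerful whenever
\[
\epsilon_1-\epsilon_0\gtrsim\sigma\cdot
\begin{cases}
\mathcal{C}_0, & \lambda\lesssim\ell \quad\text{(free tolerance regime)},\\
\mathcal{C}, & \ell\lesssim\lambda\lesssim d^{1/p}\quad\text{(interpolation regime)},\\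
d^{1/p}, & \lambda\asymp d^{1/p}\quad\text{(functional estimation regime)},
\end{cases}
\]
where the implied constants depend only on $p$ and $\alpha$. The free tolerance rates are tight up to constants (Ingster). The functional estimation regime is matched up to logarithmic factors: for large $d$ and fixed non-even $p\ge1$ one has $\epsilon_1^*-\epsilon_0\gtrsim\epsilon_0$ when $\epsilon_0\asymp\sigma d^{1/p}/\sqrt{\log d}$.

In both rows of the table $\mathcal{C}=\mathcal{C}_0$ at $\lambda=\ell$ and $\mathcal{C}=d^{1/p}$ at $\lambda=d^{1/p}$. So $\mathcal{C}$ is the power of $\lambda$ that joins two endpoints at which the upper bound is essentially tight, and it is natural to guess that it is tight in between.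

\medskip
\noindent\textbf{Conjecture} (\cite{KMWB})\textbf{.} \emph{Let $p>1$ be non-even. For every $c_1,c_2>0$ there are $c>0$, $C\ge0$ and $d_0$, depending only on $p,\alpha,c_1,c_2$, such that for all $d\ge d_0$, all $\sigma>0$ and all $\lambda\in[c_1\ell,\,c_2d^{1/p}]$,}
\begin{equation}\label{eq:conj}
\epsilon_1^*-\epsilon_0\ \ge\ c\,\sigma\,\mathcal{C}\,(\log d)^{-C}.
\end{equation}

\subsection{Results}

Unless $\sigma$ is written, $\sigma=1$ and $\epsilon_0=\lambda$. Put
\[
N=d\,a^{2k}=d^{1-2k/p}\lambda^{2k},\qquad \bar N=\max(N,\sqrt d),\qquad B=\max(\lambda^p,\sqrt d),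
\]
\[
T^2=1+2\log(B/\sqrt d)\ \ge1,\qquad
\mathcal{R}^p=N^{1-\delta/2}\,B^{\delta/2}\,T^{-\delta(2-\delta)/2}.
\]
For $k=0$ we have $\bar N=N=d$ for every $\lambda\ge0$. The conjectured rate satisfies $\mathcal{C}^p=N$ for $k\ge1$ and $\mathcal{C}^p=d^{1-p/2}\lambda^{p^2/2}$ for $k=0$.

\begin{theorem}[Upper bound]\label{thm:upper}
There is $C=C(p,\alpha)$ such that, for all $d\ge1$ and $\lambda\ge0$, a powerful test exists whenever
\[
\epsilon_1^p\ \ge\ C\,\big[B+\bar N^{1-\delta/2}B^{\delta/2}\,T^{-\delta(2-\delta)/2}\big].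
\]
\end{theorem}

\begin{theorem}[Lower bound]\label{thm:lower}
There is $c_0=c_0(p,\alpha)\in(0,1]$ such that for every $c_1>0$ there are $c=c(p,\alpha,c_1)>0$ and $d_0=d_0(p,\alpha,c_1)$ with the following property. For $d\ge d_0$ and $c_1\ell\le\lambda\le c_0d^{1/p}/\sqrt{1+\log d}$ there is $\epsilon_1\ge\max(2\lambda,c\mathcal{R})$ at which no test, even randomized, is powerful. Hence $\epsilon_1^*-\epsilon_0\ge\frac12\max(2\lambda,c\mathcal{R})$.
\end{theorem}

\begin{corollary}[Sharp rate]\label{cor:rate}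
Let $c_1,c_2>0$ and $\beta'=1-\frac{\delta(2-\delta)}{2p}$.
\begin{enumerate}
\item[(a)] For $d\ge d_0$ and $c_1\ell\le\lambda\le c_0d^{1/p}/\sqrt{1+\log d}$ we have $c\mathcal{R}\le\epsilon_1^*-\epsilon_0\le C\mathcal{R}$, with $c,C,d_0$ depending on $p,\alpha,c_1$. Explicitly,
\[
\mathcal{R}=
\begin{cases}
(d^{1/p})^{1-\beta'}\lambda^{\beta'}\,T^{-(1-\beta')}, & \lambda\ge d^{1/(2p)},\\[2pt]
\big(N^{1-\delta/2}d^{\delta/4}\big)^{1/p}, & k\ge1,\ c_1\ell\le\lambda\le d^{1/(2p)}.
\end{cases}
\]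
\item[(b)] For $d\ge d_0$ and $c_0d^{1/p}/\sqrt{1+\log d}<\lambda\le c_2d^{1/p}$ we have
$c\,d^{1/p}(\log d)^{-p/2}\le\epsilon_1^*-\epsilon_0\le Cd^{1/p}$, with $c,C,d_0$ depending also on $c_2$.
\end{enumerate}
\end{corollary}

\begin{corollary}[The conjecture]\label{cor:conj}
\begin{enumerate}
\item[(i)] If $1<p<2$, the conjecture holds, with $C=p/2$ in \eqref{eq:conj}.
\item[(ii)] If $2k<p<2k+2$ with $k\ge1$, it fails. For $\lambda=d^{1/p-\tau}$ with $0<\tau<\frac1{4k}$,
\[
\epsilon_1^*-\epsilon_0\le C\,\sigma\,\mathcal{C}\,d^{-\omega},\qquad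
\omega=\frac{\delta}{2p}\min\Big(\delta\tau,\ \frac12-2k\tau\Big)>0 .
\]
\end{enumerate}
\end{corollary}

For $k\ge1$ the true interpolation thus has two pieces, which meet at $\lambda=d^{1/(2p)}$; this point exceeds $\ell$ by a power of $d$, because $p>2k$. The first piece starts from $\mathcal{C}_0$ at $\lambda=\ell$, carries no logarithm, and grows like $\lambda^{\beta(1-\delta/2)}$, more slowly than $\mathcal{C}$. The second grows, up to the logarithmic factor, like $\lambda^{\beta'}$ with $\beta'=\frac{2k}p+\frac{\delta^2}{2p}>\beta$, and catches up with $\mathcal{C}$ only near $d^{1/p}$. For $k=0$ the same formula gives $\beta'=p/2=\beta$, which is why the conjecture survives exactly for $1<p<2$.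

\subsection{Where the rate comes from}\label{sec:heur}

The following explanation is heuristic; no proof depends on it. The function $|v|^p$ is not a polynomial, but the even moments $m_{2j}=\sum_iv_i^{2j}$ have unbiased estimators whose standard deviation is of order $\sqrt d$ when the coordinates are small. The exponent $p$ lies between $2k$ and $2k+2$. Under the null, H\"older's inequality gives $m_{2k}\le N$. If an alternative passes the test ``$m_{2k}\lesssim N$'' and its coordinates are at most $1$, then $\|v\|_p^p\le m_{2k}\lesssim N$: this is the conjectured rate for $k\ge1$, attained by $N$ coordinates of size one. But a null vector with coordinates at most $1$ also has $m_{2k+2}\le\lambda^p$, so a second test ``$m_{2k+2}\lesssim B$'' is available, where $B$ accounts for both the tolerance $\lambda^p$ and the noise $\sqrt d$. An alternative that passes both tests obeys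
\begin{equation}\label{eq:holder}
\|v\|_p^p\le m_{2k}^{1-\delta/2}\,m_{2k+2}^{\delta/2}\lesssim N^{1-\delta/2}B^{\delta/2},
\end{equation}
by H\"older's inequality and $p=2k(1-\delta/2)+(2k+2)\delta/2$. For $k=0$ the first test is vacuous ($m_0=d$) and \eqref{eq:holder} is the conjectured rate when $\lambda^p\ge\sqrt d$; for $k\ge1$ it is smaller than $N$ whenever $B$ is smaller than $N$. The logarithm arises because the border between small and large coordinates can be moved from $1$ down to $1/T$: coordinates below $1/T$ contribute at most $T^{-(2-\delta)}\lambda^p$ to $m_{2k+2}$, and replacing $B$ by $BT^{-(2-\delta)}$ in \eqref{eq:holder} gives $\mathcal{R}^p$.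

Section~\ref{sec:tools} collects the probabilistic tools, and Section~\ref{sec:p3} carries out both bounds by hand for $p=3$ in a range where polynomials suffice. Sections~\ref{sec:upper} and~\ref{sec:lower} prove the theorems, and Section~\ref{sec:cor} the corollaries. The letters $c,C$ denote positive constants that may change from line to line and depend only on $p$ unless stated otherwise; $\log_+y=\max(\log y,0)$.

\section{Moment statistics, thresholds and two priors}\label{sec:tools}

In statements about one coordinate, $Z$ is a standard normal variable, with density $\varphi$. The Hermite polynomials are defined by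
\begin{equation}\label{eq:gen}
e^{ux-u^2/2}=\sum_{m\ge0}\frac{u^m}{m!}\,\mathrm{He}_m(x),\qquad u\in\mathbb{C},
\end{equation}
and satisfy $\mathbb{E}\,\mathrm{He}_i(Z)\mathrm{He}_j(Z)=i!\,1_{i=j}$. Comparing coefficients in \eqref{eq:gen} gives $\mathrm{He}_m'=m\,\mathrm{He}_{m-1}$ and $\mathrm{He}_m(v+x)=\sum_i\binom mi v^{m-i}\mathrm{He}_i(x)$; in particular $\mathbb{E}\,\mathrm{He}_m(v+Z)=v^m$. We also use that $\sum_ix_i^\kappa\le(\sum_ix_i)^\kappa$ for $x_i\ge0$ and $\kappa\ge1$.

\begin{lemma}\label{lem:moment}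
For an integer $j\ge1$ let $S_{2j}=\sum_{i=1}^d\mathrm{He}_{2j}(X_i)$ and $m_{2j}=\sum_{i=1}^dv_i^{2j}$. Then $\mathbb{E}_vS_{2j}=m_{2j}$ and $\operatorname{Var}_vS_{2j}\le C(j)\big(d+m_{2j}^{2-1/j}\big)$.
\end{lemma}

\begin{proof}
By orthogonality, $\operatorname{Var}\mathrm{He}_{2j}(v+Z)=\sum_{i=1}^{2j}\binom{2j}i^2i!\,v^{4j-2i}\le C(j)(1+v^{4j-2})$ for real $v$. Since $v^{4j-2}=(v^{2j})^{2-1/j}$ and $2-1/j\ge1$, summing over the independent coordinates gives the bound.
\end{proof}

The variance grows with the mean, but with an exponent below $2$. This is all that a threshold test needs.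

\begin{lemma}\label{lem:thresh}
Let $C_0\ge1$ and $\kappa\in[1,2)$. There are $K=K(C_0,\alpha)$ and $K'=K'(C_0,\kappa,\alpha)\ge1$ such that the following holds for every $L\ge1$ and every random variable $W$ with mean $\mu\ge0$ and $\operatorname{Var}W\le C_0(L^2+\mu^\kappa)$. If $\mu\le C_0L$, then $P(W\ge KL)\le\alpha/4$. If $\mu\ge K'L$, then $P(W<KL)\le\alpha/4$.
\end{lemma}

\begin{proof}
If $\mu\le C_0L$, then $\operatorname{Var}W\le C_0(1+C_0^2)L^2$ because $C_0L\ge1$, and Chebyshev's inequality gives $P(W\ge KL)\le C_0(1+C_0^2)/(K-C_0)^2$ for $K>C_0$; this fixes $K$. If $\mu\ge K'L$ with $K'\ge2K$, then $W<KL$ forces $|W-\mu|>\mu/2$, which has probability at most $4C_0(L^2\mu^{-2}+\mu^{\kappa-2})\le4C_0(K'^{-2}+K'^{\kappa-2})$. As $\kappa<2$, this is at most $\alpha/4$ for large $K'$.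
\end{proof}

For lower bounds we draw the coordinates of $v$ independently from a prior $\pi_0$ that respects the null and from a prior $\pi_1$ that has a spike, and show that the two resulting laws of $X$ are close. Symmetric priors kill all odd moments, so it is convenient to prescribe the law of $s=v^2$. For a probability measure $\mu$ on $[0,\infty)$, its \emph{symmetrization} is the law of $\varepsilon\sqrt s$ with $s\sim\mu$ and $\varepsilon$ an independent uniform sign. Put
\[
c_\alpha=\frac1{2\sqrt e}\log\Big(1+\frac{(1-\alpha)^2}4\Big).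
\]

\begin{lemma}\label{lem:two}
Let $\mu_0,\mu_1$ be compactly supported probability measures on $[0,\infty)$ with symmetrizations $\pi_0,\pi_1$, and let $D_j=\int s^j\,d(\mu_1-\mu_0)(s)$. Let $r,q>0$, and assume:
\begin{enumerate}
\item[(i)] $\mu_0([0,1])\ge\frac12$;
\item[(ii)] $d\sum_{j\ge1}D_j^2/(2j)!\le c_\alpha$;
\item[(iii)] $\pi_0^{\otimes d}(\|v\|_p>\lambda)\le\frac{1-\alpha}8$;
\item[(iv)] $\mu_1(\{r^2\})\ge q$ and $dq\ge\frac{32}{1-\alpha}$.
\end{enumerate}
If $\epsilon_1=(dq\,r^p/2)^{1/p}$ exceeds $\lambda$, then no test, even randomized, is powerful at $\epsilon_1$.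
\end{lemma}

\begin{proof}
Let $f_i(x)=\varphi(x)\int e^{vx-v^2/2}d\pi_i(v)$ be the density of one coordinate of $X$ under $\pi_i$. Recall that for densities $g_0,g_1$ with $g_0>0$ the quantities $\mathrm{TV}=\frac12\int|g_1-g_0|$ and $\chi^2(g_1\|g_0)=\int(g_1-g_0)^2/g_0=\int g_1^2/g_0-1$ satisfy $\mathrm{TV}\le\frac12\sqrt{\chi^2}$ by the Cauchy--Schwarz inequality, that $1+\chi^2$ is multiplicative over products, and that $\int\psi(g_1-g_0)\le\mathrm{TV}$ for $0\le\psi\le1$.

Condition $\pi_0$ on $|v|\le1$. The conditional law is symmetric, so Jensen's inequality and (i) give $f_0(x)\ge\frac12\varphi(x)\exp\big(\mathbb{E}[vx-v^2/2\mid|v|\le1]\big)\ge\frac12e^{-1/2}\varphi(x)$. Since $\int e^{ux-u^2/2}e^{vx-v^2/2}\varphi(x)dx=e^{uv}$,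
\[
\chi^2(f_1\|f_0)\le2\sqrt e\iint e^{uv}\,d(\pi_1-\pi_0)(u)\,d(\pi_1-\pi_0)(v)=2\sqrt e\sum_{j\ge1}\frac{D_j^2}{(2j)!},
\]
because the moment of order $2j$ of $\pi_1-\pi_0$ is $D_j$, the odd moments vanish and $D_0=0$. By (ii),
\[
\mathrm{TV}(f_0^{\otimes d},f_1^{\otimes d})\le\tfrac12\big(e^{d\chi^2(f_1\|f_0)}-1\big)^{1/2}\le\tfrac{1-\alpha}4 .
\]
Under $\pi_1^{\otimes d}$ the number of coordinates with $|v_i|=r$ is binomial with mean $dq'\ge dq$ and variance at most $dq'$. By Chebyshev's inequality it is below $dq'/2$ with probability at most $4/(dq')\le\frac{1-\alpha}8$; otherwise $\|v\|_p\ge\epsilon_1$. For a randomized test $\psi$, averaging over the priors gives $\int\psi f_0^{\otimes d}\le\sup_{H_0}\mathbb{E}_v\psi+\frac{1-\alpha}8$ and $\int(1-\psi)f_1^{\otimes d}\le\sup_{H_1}\mathbb{E}_v(1-\psi)+\frac{1-\alpha}8$. The left sides add up to at least $1-\mathrm{TV}$. So the error sum is at least $1-\frac{1-\alpha}2>\alpha$.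
\end{proof}

Condition (ii) says that a discrepancy in a low moment is invisible only if it is of order $d^{-1/2}$ per coordinate, while the factorials forgive discrepancies in high moments.

\section{The case $p=3$ at small tolerance}\label{sec:p3}

Let $p=3$, so $k=\delta=1$, $\ell=d^{1/12}$ and $\mathcal{C}^3=N=da^2$. Take $d^{1/12}\le\lambda\le d^{1/8}$, that is, $d^{-1/4}\le a\le d^{-5/24}$. Then $N\ge\sqrt d$, $B=\sqrt d$, $T=1$ and $\mathcal{R}^3=(N\sqrt d)^{1/2}=d^{3/4}a$.

\emph{The test.} Reject if $S_2\ge KN$ or $S_4\ge K\sqrt d$. By Lemma~\ref{lem:moment}, $\operatorname{Var}S_2\le C(N^2+m_2)$ and $\operatorname{Var}S_4\le C(d+m_4^{3/2})$, so Lemma~\ref{lem:thresh} applies with $L=N$ and with $L=\sqrt d$. Under the null, $m_2\le d^{1/3}\|v\|_3^2\le N$ and $m_4\le\|v\|_3^4\le\lambda^4\le\sqrt d$, and the type I error is at most $\alpha/2$. The type II error is at most $\alpha/4$ unless $m_2<K'N$ and $m_4<K'\sqrt d$, and in that case $\|v\|_3^3\le\sqrt{m_2m_4}<K'\mathcal{R}^3$.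 Hence $\epsilon_1^*\le C(\alpha)\mathcal{R}$. At $\lambda=d^{1/8}$ we have $\mathcal{C}^3=d^{7/12}$ and $\mathcal{R}^3=d^{13/24}$, so $\epsilon_1^*\le C(\alpha)\,\mathcal{C}\,d^{-1/72}$. This already contradicts the conjecture.

\emph{The priors.} Let $\eta=\min(1,\sqrt{c_\alpha})$, $r^2=\eta d^{-1/2}a^{-2}$ and $q=a^2/r^2$. Then $r^2\le\eta\le1$, and $r^2/a^2\ge\eta d^{1/3}\to\infty$. Take $\mu_0=\delta_{a^2}$ and $\mu_1=q\delta_{r^2}+(1-q)\delta_0$: the null vector has all coordinates $\pm a$, so $\|v\|_3=\lambda$, and the alternative is sparse with the same second moment. We have $D_1=0$ and $0\le D_j=a^2(r^{2j-2}-a^{2j-2})\le a^2r^2=\eta d^{-1/2}$ for $j\ge2$, which gives (ii) of Lemma~\ref{lem:two}; and $dq\ge da^2\ge\sqrt d$. For large $d$ the lemma excludes a powerful test at $\epsilon_1^3=\frac12dqr^3=\frac12da^2r=\frac12\sqrt\eta\,\mathcal{R}^3$, and $\epsilon_1^3/\lambda^3=r/(2a)\to\infty$.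

The two halves match because the sparse prior makes the Cauchy--Schwarz inequality an equality, with $m_2\approx N$ and $m_4\approx\eta\sqrt d$. Three things break outside this range. For $\lambda>d^{1/8}$ the null contains $v=(\lambda,0,\dots,0)$, whose fourth moment $\lambda^4$ exceeds $B$, so $S_4$ must be replaced by a statistic that does not overcharge large coordinates (Section~\ref{sec:upper}). For $k\ge2$ the priors must agree in $k$ even moments rather than one (Section~\ref{sec:lagrange}). And for $\lambda^p$ much larger than $\sqrt d$ the alternative should have $m_{2k+2}$ nearly as large as $\lambda^p$, a discrepancy that (ii) forbids unless it is canceled (Sections~\ref{sec:markov} and~\ref{sec:large}).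

\section{A test with a frequency cutoff}\label{sec:upper}

We need a function $F\ge0$ on $\mathbb{R}$ that has an unbiased estimator of controlled variance, behaves like $v^{2k+2}$ near $0$, and never exceeds $C|v|^p$. The starting point is that $\cos(tv)$ has the unbiased estimator $e^{t^2/2}\cos(tX)$, because $\mathbb{E}\,e^{itZ}=e^{-t^2/2}$, and that $|v|^p$ is a mixture over $t>0$ of the functions $\cos(tv)$ with their first Taylor terms removed. High frequencies are expensive, since the estimator has size $e^{t^2/2}$, so we cut the mixture at $t=T$. The value of $T$ is chosen so that the total variance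
\begin{equation}\label{eq:T}
d\,e^{T^2}=eB^2
\end{equation}
is of the order of the square of $B$, a margin that the tolerance and the noise impose anyway.

\subsection{The truncated power $F$}

Let
\[
g_k(u)=(-1)^{k+1}\Big(\cos u-\sum_{j=0}^k(-1)^j\frac{u^{2j}}{(2j)!}\Big),\qquad
F(v)=\int_0^Tg_k(tv)\,t^{-p-1}dt .
\]

\begin{lemma}\label{lem:F}
For every $T\ge1$ and $v\in\mathbb{R}$: $0\le F(v)\le C|v|^p$; $F(v)\ge c|v|^p$ if $|v|\ge1/T$; and $F(v)\ge cT^{2-\delta}v^{2k+2}$ if $|v|\le1/T$. The constants depend only on $p$.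
\end{lemma}

\begin{proof}
We have $g_0(u)=1-\cos u$, and for $k\ge1$, $g_k''=g_{k-1}$ with $g_k(0)=g_k'(0)=0$; so $g_k$ is obtained from $g_0$ by integrating $2k$ times from $0$. Integrating $0\le g_0\le2$ on $[0,\infty)$ and $\frac{11}{12}\cdot\frac{u^2}2\le g_0(u)\le\frac{u^2}2$ on $[0,1]$, we get
\[
0\le g_k(u)\le\frac{2u^{2k}}{(2k)!}\quad(u\ge0),\qquad
\frac{11}{12}\cdot\frac{u^{2k+2}}{(2k+2)!}\le g_k(u)\le\frac{u^{2k+2}}{(2k+2)!}\quad(0\le u\le1).
\]
Let $G(y)=\int_0^yg_k(u)u^{-p-1}du$. The integrand is comparable to $u^{1-\delta}$ on $(0,1]$, which is integrable because $\delta<2$, and is at most $Cu^{-1-\delta}$ on $[1,\infty)$, which is integrable because $\delta>0$. Hence $G$ is nondecreasing and bounded, and $G(y)\ge c\min(1,y^{2-\delta})$. Since $g_k$ is even, the substitution $u=t|v|$ gives $F(v)=|v|^pG(T|v|)$, and $p+2-\delta=2k+2$.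
\end{proof}

The sign of $g_k$ matters: it makes $F$ nonnegative, so that in $\sum_iF(v_i)$ no coordinate can hide another. For even $p$ the integral defining $G(\infty)$ diverges, and no surrogate is needed, since $S_p$ estimates $\|v\|_p^p$ without bias.

\subsection{An unbiased estimator of $F$}

Replace $\cos(tv)$ and $v^{2j}$ by their unbiased estimators:
\[
f(x)=(-1)^{k+1}\int_0^T\Gamma_t(x)\,t^{-p-1}dt,\qquad
\Gamma_t(x)=e^{t^2/2}\cos(tx)-\sum_{j=0}^k(-1)^j\frac{t^{2j}\mathrm{He}_{2j}(x)}{(2j)!}.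
\]

\begin{lemma}\label{lem:f}
For every $T\ge1$ and $v\in\mathbb{R}$, $\ \mathbb{E}f(v+Z)=F(v)$ and $\operatorname{Var}f(v+Z)\le C\big(e^{T^2}+|v|^{2p-2}\big)$, with $C$ depending only on $p$.
\end{lemma}

The exponent $2p-2$ is essential: a bound by $|v|^{2p}$ would lead to $\kappa=2$ in Lemma~\ref{lem:thresh}. We gain the two powers by bounding $f'$ rather than $f$, through the Gaussian Poincar\'e inequality: $\operatorname{Var}h(Z)\le\mathbb{E}h'(Z)^2$ for $h\in C^1(\mathbb{R})$ with $h'$ of polynomial growth.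

\begin{proof}
Fix $x$ and let $\phi(t)=e^{itx+t^2/2}$. By \eqref{eq:gen} with $u=it$, $\phi(t)=\sum_m(it)^m\mathrm{He}_m(x)/m!$; the even terms are real and the odd terms imaginary. By the Leibniz rule $|\phi^{(m)}(t)|\le C(m,T)(1+|x|)^m$ on $[0,T]$, and on $[0,1]$ the constant depends only on $m$. Now $\Gamma_t(x)$ is the real part of the remainder of $\phi$ after its Taylor polynomial of degree $2k+1$, so $|\Gamma_t(x)|\le C_Tt^{2k+2}(1+|x|)^{2k+2}$, where $C_T$ depends on $p$ and $T$. As $t^{2k+1-p}=t^{1-\delta}$ is integrable at $0$, the integral defining $f$ converges and Fubini's theorem applies. Since $(-1)^{k+1}\mathbb{E}\,\Gamma_t(v+Z)=g_k(tv)$, we get $\mathbb{E}f(v+Z)=F(v)$.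

From $\mathrm{He}_{2j}'=2j\,\mathrm{He}_{2j-1}$ we find $\partial_x\Gamma_t=-t\Sigma_t$ with
\[
\Sigma_t(x)=e^{t^2/2}\sin(tx)-\sum_{j=1}^k(-1)^{j-1}\frac{t^{2j-1}\mathrm{He}_{2j-1}(x)}{(2j-1)!}.
\]
This is the imaginary part of the remainder of $\phi$ after degree $2k$, so
\begin{equation}\label{eq:Sigma}
|\Sigma_t(x)|\le C_T\,t^{2k+1}(1+|x|)^{2k+1}\quad(0\le t\le T),
\end{equation}
with $C$ in place of $C_T$ for $t\le1$. This bound justifies differentiating under the integral: $f\in C^1$, and $f'(x)=(-1)^k\int_0^Tt^{-p}\Sigma_t(x)dt$ has polynomial growth.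

Let $V=1+|v|$ and let $\|\cdot\|$ be the $L^2$ norm under $x=v+Z$; note $\|(1+|x|)^m\|\le C(m)V^m$. The Taylor bound is good while $tV\le1$; beyond that we bound the terms of $\Sigma_t$ one at a time, the $j$-th term of the sum having norm at most $C(tV)^{2j-1}\le C(tV)^{2k-1}$. This gives
\[
\|\Sigma_t\|\le
\begin{cases}
C(tV)^{2k+1}, & 0\le t\le1/V,\\
C(tV)^{2k-1}1_{k\ge1}+C\,1_{k=0}, & 1/V\le t\le1,\\
C(tV)^{2k-1}1_{k\ge1}+e^{t^2/2}, & 1\le t\le T.
\end{cases}
\]
Integrating against $t^{-p}$ we use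
\[
\int_0^{1/V}\frac{(tV)^{2k+1}}{t^p}dt=\frac{V^{p-1}}{2-\delta},\qquad
\int_{1/V}^\infty\frac{(tV)^{2k-1}}{t^p}dt=\frac{V^{p-1}}\delta\quad(k\ge1),
\]
\[
\int_{1/V}^1\frac{dt}{t^p}\le\frac{V^{p-1}}{p-1},\qquad
\int_1^T\frac{e^{t^2/2}}{t^p}dt\le\int_1^Tte^{t^2/2}dt\le e^{T^2/2}.
\]
The third integral, needed for $k=0$, is where $p>1$ enters; for $p=1$ it would equal $\log V$. Minkowski's integral inequality gives $\|f'\|\le\int_0^Tt^{-p}\|\Sigma_t\|dt\le C(V^{p-1}+e^{T^2/2})$. The Poincar\'e inequality and $V^{2p-2}\le C(1+|v|^{2p-2})$ finish the proof.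
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}

Let $U=\sum_if(X_i)$ and $\mathcal{F}=\sum_iF(v_i)=\mathbb{E}_vU\ge0$. We first bound $\operatorname{Var}_vU$ in terms of $\mathcal{F}$. Coordinates with $|v_i|<1$ contribute at most $d$ to $\sum_i|v_i|^{2p-2}$. If $|v_i|\ge1$, then $|v_i|\ge1/T$ and $|v_i|^p\le CF(v_i)$; hence $|v_i|^{2p-2}\le CF(v_i)^{2-2/p}$ if $p>2$, and $|v_i|^{2p-2}\le|v_i|^p\le CF(v_i)$ if $p<2$. With $\kappa=\max(1,2-2/p)\in[1,2)$, Lemma~\ref{lem:f} and \eqref{eq:T} give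
\[
\operatorname{Var}_vU\le C(de^{T^2}+\mathcal{F}^\kappa)\le C(B^2+\mathcal{F}^\kappa).
\]
For $k\ge1$, Lemma~\ref{lem:moment} gives $\operatorname{Var}_vS_{2k}\le C(\bar N^2+m_{2k}^{2-1/k})$, since $d\le\bar N^2$. Let $C_0=C_0(p)\ge1$ dominate these two constants and the constant in $F\le C|v|^p$. Apply Lemma~\ref{lem:thresh} to $U$ with $L=B\ge1$ and to $S_{2k}$ with $L=\bar N\ge1$; let $K$ be the common threshold and $K'$ the larger of the two values of $K'$. The test rejects if $U\ge KB$ or, when $k\ge1$, if $S_{2k}\ge K\bar N$.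

Under the null, $\mathcal{F}\le C_0\lambda^p\le C_0B$, and H\"older's inequality gives $m_{2k}\le d^{1-2k/p}\|v\|_p^{2k}\le N\le\bar N$. The type I error is at most $\alpha/2$.

If $\mathcal{F}\ge K'B$, or $k\ge1$ and $m_{2k}\ge K'\bar N$, the test accepts with probability at most $\alpha/4$. Suppose neither holds. Then $\mathcal{F}<K'B$ and $m_{2k}\le K'\bar N$, where for $k=0$ we read $m_0=d=\bar N$. By Lemma~\ref{lem:F}, the coordinates with $|v_i|\ge1/T$ contribute at most $C\mathcal{F}$ to $\|v\|_p^p$, while $\sum_{|v_i|<1/T}v_i^{2k+2}\le CT^{-(2-\delta)}\mathcal{F}$. Applying the H\"older inequality in \eqref{eq:holder} to the coordinates below $1/T$,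
\[
\|v\|_p^p\le CK'B+C(K'\bar N)^{1-\delta/2}\big(K'BT^{-(2-\delta)}\big)^{\delta/2}
= CK'\big[B+\bar N^{1-\delta/2}B^{\delta/2}T^{-\delta(2-\delta)/2}\big].
\]
If the constant in the theorem exceeds $CK'$, no $v$ with $\|v\|_p\ge\epsilon_1$ satisfies this, and the type II error is at most $\alpha/4$. Taking the constant at least $2$ ensures $\epsilon_1^p\ge2B>\lambda^p$. \qed

\section{Priors with matching moments}\label{sec:lower}

\subsection{A spike hidden by Lagrange interpolation}\label{sec:lagrange}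

We want an atom at $s=r^2$ in $\mu_1$, while $\mu_0$ lives at scale $a^2$, and the first $k$ moments in $s$ agree. Lagrange interpolation at $k+1$ nodes of size $a^2$ expresses $Q(r^2)$, for $\deg Q\le k$, through the values of $Q$ at the nodes; read as an identity between measures, this is the required matching.

\begin{lemma}\label{lem:lagr}
Let $h,r>0$ with $kh\le r^2$, let $s_i=ih$ and $L_i=\prod_{j\ne i}\frac{r^2-s_j}{s_i-s_j}$ for $0\le i,j\le k$ (so $L_0=1$ if $k=0$), and put
\[
\Lambda_1=\delta_{r^2}+\sum_i(L_i)_-\delta_{s_i},\qquad\Lambda_0=\sum_i(L_i)_+\delta_{s_i},\qquad\Lambda=\Lambda_1-\Lambda_0=\delta_{r^2}-\sum_iL_i\delta_{s_i}.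
\]
\begin{enumerate}
\item[(a)] For every polynomial $Q$, $\ \big|\int Q\,d\Lambda\big|\le\frac{r^{2k+2}}{(k+1)!}\max_{[0,r^2]}|Q^{(k+1)}|$. In particular $\Lambda$ annihilates polynomials of degree at most $k$.
\item[(b)] $\Lambda_0$ is supported in $[0,kh]$, and $\Lambda_0,\Lambda_1$ have the same mass, at most $(k+1)(r^2/h)^k$.
\item[(c)] If $r^2\le\frac12$, then $\big|\int s^jd\Lambda\big|\le2^{k+1}r^{2k+2}$ for all $j\ge k+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The sum $\sum_iL_iQ(s_i)$ is the value at $r^2$ of the interpolation polynomial of $Q$ at the nodes $s_i$. The error formula of interpolation says that $\int Q\,d\Lambda=\frac{Q^{(k+1)}(\xi)}{(k+1)!}\prod_i(r^2-s_i)$ for some $\xi\in[0,r^2]$, and $0\le r^2-s_i\le r^2$ gives (a). The masses agree by (a) with $Q=1$, and $|L_i|\le(r^2/h)^k$ because $|s_i-s_j|\ge h$; this is (b). For $Q=s^j$, (a) gives the bound $\binom j{k+1}r^{2j}\le(2r^2)^j\le(2r^2)^{k+1}$.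
\end{proof}

For $k=1$ we have $L_1=r^2/h$, $L_0=1-r^2/h$, and $(h/r^2)\Lambda_0$, $(h/r^2)\Lambda_1$ are the two priors of Section~\ref{sec:p3} with $h=a^2$. In general (b) allows a spike of probability $q\approx(h/r^2)^k$. With $h\approx a^2$ the alternative reaches $dqr^p\approx Nr^\delta$, which increases with $r$, at the price of a discrepancy $qr^{2k+2}\approx a^{2k}r^2$ in the moment of order $k+1$ in $s$. So $r$ is taken as large as this discrepancy permits.

\subsection{Small tolerance}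

When $\lambda^p\le\sqrt d$ we leave the discrepancy as it is and keep it below $d^{-1/2}$.

\begin{proposition}\label{prop:small}
Let $k\ge1$ and $c_1>0$. There are $c>0$ and $d_0$, depending on $p,\alpha,c_1$, such that for $d\ge d_0$ and $c_1\ell\le\lambda\le d^{1/(2p)}$ no test, even randomized, is powerful at some $\epsilon_1\ge\max(2\lambda,c\mathcal{R})$.
\end{proposition}

\begin{proof}
Here $c_1d^{-1/(4k)}\le a\le d^{-1/(2p)}$, $B=\sqrt d$ and $T=1$. Choose $\eta=\eta(p,\alpha,c_1)>0$ with $\eta(k+1)^kc_1^{-2k}\le\frac12$ and $4^{k+1}\eta^2\le c_\alpha$, and let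
\[
h=\frac{a^2}{k+1},\qquad r^2=\eta\,d^{-1/2}h^{-k},\qquad q=\frac{(h/r^2)^k}{2(k+1)} .
\]
The lower bound on $a$ gives $h^k\ge(k+1)^{-k}c_1^{2k}d^{-1/2}$, hence $r^2\le\frac12$; this is where $\lambda\ge c_1\ell$ is used. The upper bound gives $h^{k+1}\le a^pa^{2-\delta}\le d^{-1/2}d^{-(2-\delta)/(2p)}$, so $kh^{k+1}\le\eta d^{-1/2}$, that is $kh\le r^2$, for $d\ge d_0$. By Lemma~\ref{lem:lagr}(b) the measures $q\Lambda_0,q\Lambda_1$ have a common mass $\gamma\le\frac12$, and $\mu_i=(1-\gamma)\delta_0+q\Lambda_i$ are probability measures with $\mu_1-\mu_0=q\Lambda$. We check the hypotheses of Lemma~\ref{lem:two}.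

The measure $\mu_0$ is supported in $[0,a^2]\subset[0,1]$, so (i) holds and $\|v\|_p\le\lambda$ surely, which is (iii). We have $D_j=0$ for $j\le k$ and $|D_j|\le2^{k+1}qr^{2k+2}\le2^{k+1}h^kr^2=2^{k+1}\eta d^{-1/2}$ for $j>k$. As $\sum_{j\ge1}1/(2j)!<1$, (ii) follows. Since $r\le1$, $dq\ge dh^k/(2(k+1))\ge c\,c_1^{2k}\sqrt d$, and (iv) holds for $d\ge d_0$. Finally,
\[
\epsilon_1^p=\tfrac12dqr^p=\frac{dh^kr^\delta}{4(k+1)}=c'\,d^{1-\delta/4}a^{2k(1-\delta/2)}=c'N^{1-\delta/2}d^{\delta/4}=c'\mathcal{R}^p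
\]
with $c'=c'(p,\eta)>0$. Since $\sqrt d\ge\lambda^p$ and $N/\lambda^p=a^{-\delta}$, we have $\epsilon_1^p/\lambda^p\ge c'a^{-\delta(1-\delta/2)}\ge c'd^{\delta(1-\delta/2)/(2p)}$, which is at least $2^p$ for $d\ge d_0$.
\end{proof}

\subsection{A weighted Markov inequality}\label{sec:markov}

Let $y=\lambda^p/\sqrt d=\sqrt d\,a^p$, so that $B/\sqrt d=\max(y,1)$ and $T^2=1+2\log_+y$. When $y$ is large the null can afford a perturbation of its prior whose $p$-th moment is a fraction of $a^p$, much more than $d^{-1/2}$. We use it to cancel the discrepancy: we look for a signed measure $\nu$ on an interval $[0,M^2]$ with the same moments as $q\Lambda$ up to order $n$, and add its positive part to $\mu_0$ and its negative part to $\mu_1$. The remaining discrepancies are of size $a^pM^{2j}$ for $j>n$; the factorials in Lemma~\ref{lem:two}(ii) absorb them if $M^2$ is a small multiple of $n$, leaving $y^2e^{-cn}$, and so $n\approx\log y$ suffices.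

The measure $\nu$ must be cheap in two senses: $\int s^{p/2}d|\nu|\le a^p/8$, for the null constraint, and small total mass, to obtain probability measures. Both follow from a bound on $\int w\,d|\nu|$ for a weight $w(s)=\max(s,\rho)^{p/2}$ with $\rho\ge a^2$. If $\deg Q\le n$ and $|Q|\le w$, then $|\int Q\,d(q\Lambda)|=|\int Q\,d\nu|\le\int w\,d|\nu|$, and the Hahn--Banach theorem shows that the least cost equals the supremum of the left side. By Lemma~\ref{lem:lagr}(a) we must therefore bound $Q^{(k+1)}$ near $0$.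

Markov's inequality states that a real polynomial $P$ of degree at most $D$ satisfies $\max_{[-1,1]}|P'|\le D^2\max_{[-1,1]}|P|$; on $[0,M^2]$, with $\|\cdot\|$ the supremum norm, it reads $\|P'\|\le2D^2M^{-2}\|P\|$. So $\rho=M^2/n^2$ is the scale on which a polynomial of degree $n$ can vary near the endpoint. Applied with $\|Q\|\le M^p$, Markov's inequality gives $|Q^{(k+1)}|\le(2/\rho)^{k+1}M^p$, which ignores that $Q$ is only of size $\rho^{p/2}$ near $0$ and loses the factor $(M^2/\rho)^{p/2}=n^p$. To remove this loss we multiply $Q$ by a polynomial that is close to $1$ near $0$ and decays fast enough to cancel the growth of $w$.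

\begin{lemma}\label{lem:W}
Let $n\ge k+1$ be an integer, $M>0$, $\rho=M^2/n^2$ and $w(s)=\max(s,\rho)^{p/2}$. If $Q$ is a real polynomial of degree at most $n$ with $|Q|\le w$ on $[0,M^2]$, then $|Q^{(k+1)}(s)|\le C_1\rho^{\delta/2-1}$ for $s\in[0,\rho/32]$, where $C_1=C_1(p)$.
\end{lemma}

\begin{proof}
Let $b=k+1>p/2$ and $m=\lceil n/b\rceil$. Write $s=M^2\sin^2(\theta/2)$ with $\theta\in[0,\pi]$ and let $J$ be the normalized Fej\'er kernel
\[
J(s)=\Big(\frac{\sin(m\theta/2)}{m\sin(\theta/2)}\Big)^2=\frac1{m^2}\Big(m+2\sum_{j=1}^{m-1}(m-j)\cos j\theta\Big).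
\]
As $\cos j\theta$ is a polynomial of degree $j$ in $\cos\theta=1-2s/M^2$, $J$ is a polynomial of degree $m-1\le n$ in $s$. It satisfies $J(0)=1$, $0\le J\le1$ (because $|\sin m\phi|\le m|\sin\phi|$), and $J(s)\le M^2/(m^2s)\le b^2\rho/s$. Let $P=QJ^b$; since $b(m-1)<n$, $\deg P\le2n$. On $[0,\rho]$ we have $|P|\le\rho^{p/2}$, and for $\rho\le s\le M^2$,
\[
|P(s)|\le s^{p/2}b^{2b}(\rho/s)^b=b^{2b}\rho^{p/2}(\rho/s)^{b-p/2}\le b^{2b}\rho^{p/2}.
\]
So $\|P\|\le b^{2b}\rho^{p/2}$. To recover $Q=P/J^b$ with its derivatives we pass to a complex neighborhood of $0$. For a real polynomial $H$ of degree at most $D$, iterating Markov's inequality gives $|H^{(i)}(0)|\le(2D^2/M^2)^i\|H\|$, and the Taylor expansion at $0$ gives, for complex $z$,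
\[
|H(z)|\le e^{2D^2|z|/M^2}\|H\|,\qquad|H(z)-H(0)|\le\big(e^{2D^2|z|/M^2}-1\big)\|H\| .
\]
For $|z|\le\rho/16$, taking $D=2n$ for $P$ and $D=n$ for $J$, we get $|P(z)|\le e^{1/2}b^{2b}\rho^{p/2}$ and $|J(z)-1|\le e^{1/8}-1<\frac12$. Hence $|Q(z)|\le2^be^{1/2}b^{2b}\rho^{p/2}$ on this disc. For $s\in[0,\rho/32]$ the disc of radius $\rho/32$ about $s$ lies in it, and Cauchy's estimate gives $|Q^{(b)}(s)|\le b!\,(32/\rho)^b\,2^be^{1/2}b^{2b}\rho^{p/2}$. Finally $p/2-b=\delta/2-1$.
\end{proof}

\subsection{Large tolerance}\label{sec:large}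

\begin{proposition}\label{prop:large}
There is $c_0=c_0(p,\alpha)\in(0,1]$ such that for every $y_0\in(0,1]$ there are $c>0$ and $d_0$, depending on $p,\alpha,y_0$, with the following property. If $d\ge d_0$, $y\ge y_0$ and $\lambda\le c_0d^{1/p}/\sqrt{1+\log d}$, then no test, even randomized, is powerful at some $\epsilon_1\ge\max(2\lambda,c\mathcal{R})$.
\end{proposition}

\begin{proof}
\emph{Constants and scales.} Let
\[
\eta=\min\Big(\frac1{64},\frac1{2C_1}\Big),\qquad c'=\frac{\eta^{p/2}}{8(k+1)^{k+1}},\qquad c_*=(2^{-p}c')^{4/(\delta(2-\delta))}\le1,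
\]
which depend only on $p$. Choose $A=A(p,\alpha)\ge\max(8,k+1)$ with $4^{k+2}e^{-3A}\le c_\alpha$, and put $c_0^2=c_*/(16A)$. Let
\[
n=\lceil A(1+\log_+y)\rceil,\qquad M^2=n/8\ge1,\qquad\rho=M^2/n^2=1/(8n).
\]
Since $n\le2AT^2$, we have $\rho^{-1}\le16AT^2$: the scale $\sqrt\rho$ is the scale $1/T$ of Section~\ref{sec:upper}. The assumption on $\lambda$ gives $a\le1$, hence $y\le\sqrt d$ and $T^2\le1+\log d$, and therefore
\begin{equation}\label{eq:arho}
a^2\le\frac{c_*}{16A(1+\log d)}\le c_*\rho\le\rho .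
\end{equation}

\emph{The spike.} By Lemmas~\ref{lem:lagr}(a) and~\ref{lem:W} the cost of canceling $q\Lambda$ is about $a^{2k}r^2\rho^{\delta/2-1}$, and it has to stay below $a^p$. This dictates
\[
r^2=\eta\,a^\delta\rho^{1-\delta/2},\qquad h=\frac{\eta a^2}{k+1},\qquad q=\frac{(h/r^2)^k}{4(k+1)} .
\]
As $a^\delta\rho^{1-\delta/2}$ is a weighted geometric mean of $a^2$ and $\rho$, \eqref{eq:arho} gives $kh\le\eta a^2\le r^2\le\eta\rho\le\rho/64$. In particular $r^2\le\frac12$, Lemma~\ref{lem:lagr} applies, and $q\Lambda_0$ has mass at most $\frac14$. Since $h\le a^2$,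
\begin{equation}\label{eq:disc}
q\,r^{2k+2}=\frac{h^kr^2}{4(k+1)}\le\frac\eta4\,a^p\rho^{1-\delta/2}.
\end{equation}

\emph{The corrector.} Let $\mathcal{P}_n$ be the space of real polynomials of degree at most $n$. If $Q\in\mathcal{P}_n$ and $|Q|\le w$ on $[0,M^2]$, then Lemma~\ref{lem:lagr}(a), Lemma~\ref{lem:W} and \eqref{eq:disc} give
\[
\Big|\int Q\,d(q\Lambda)\Big|\le q\,r^{2k+2}C_1\rho^{\delta/2-1}\le\frac{C_1\eta}4a^p\le\frac{a^p}8 .
\]
So $Q\mapsto\int Q\,d(q\Lambda)$ has norm at most $a^p/8$ on $\mathcal{P}_n$ for the norm $\sup|Q|/w$. By the Hahn--Banach theorem it extends to a functional $\Psi$ on $C[0,M^2]$ with the same bound. The functional $u\mapsto\Psi(uw)$ has norm at most $a^p/8$ for the supremum norm, so by the Riesz representation theorem it is integration against a signed measure $\tilde\nu$ of total variation at most $a^p/8$. Since $w\ge\rho^{p/2}>0$, we may set $\nu=w^{-1}\tilde\nu$, and then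
\begin{equation}\label{eq:nu}
\int Q\,d\nu=\int Q\,d(q\Lambda)\ \ (Q\in\mathcal{P}_n),\qquad\int w\,d|\nu|\le\frac{a^p}8,\qquad|\nu|([0,M^2])\le\frac{a^p}{8\rho^{p/2}}\le\frac18 .
\end{equation}
Let $\nu=\nu^+-\nu^-$ be the Jordan decomposition, let $\gamma\le\frac14+\frac18$ be the mass of $q\Lambda_0+\nu^+$, and put
\[
\mu_0=(1-\gamma)\delta_0+q\Lambda_0+\nu^+,\qquad\mu_1=(1-\gamma)\delta_0+q\Lambda_1+\nu^- .
\]
Then $\mu_1-\mu_0=q\Lambda-\nu$ annihilates $\mathcal{P}_n$. Applied to $Q=1$ this shows that $\mu_1$, like $\mu_0$, is a probability measure on $[0,M^2]$. We verify the hypotheses of Lemma~\ref{lem:two}.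

\emph{Conditions (i) and (iii).} Since $s^{p/2}\le w(s)$ and $\eta^{p/2}\le\frac12$,
\[
\mathbb{E}_{\pi_0}|v|^p=\int s^{p/2}d\mu_0\le\tfrac14(kh)^{p/2}+\tfrac18a^p\le\tfrac14\eta^{p/2}a^p+\tfrac18a^p\le\tfrac14a^p .
\]
Hence $\mu_0((1,\infty))\le\frac14a^p\le\frac14$, which gives (i). As $|v|\le M$, the variance of $|v|^p$ is at most $M^pa^p/4$, and since $\lambda^p=da^p=y\sqrt d$, Chebyshev's inequality gives
\[
\pi_0^{\otimes d}\big(\|v\|_p^p>da^p\big)\le\frac{dM^pa^p/4}{(3da^p/4)^2}\le\frac{M^p}{y_0\sqrt d}.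
\]
Because $8M^2=n\le A(1+\log d)+1$, the right side is at most $\frac{1-\alpha}8$ for $d\ge d_0$, uniformly in $\lambda$. This step and the next are where $y\ge y_0$ is used.

\emph{Condition (iv).} We have $\mu_1(\{r^2\})\ge q$. Since $r\le1$ and $a\le1$, $dq\ge dh^k/(4(k+1))=c\,da^{2k}\ge c\,da^p\ge c\,y_0\sqrt d$, which is at least $\frac{32}{1-\alpha}$ for $d\ge d_0$.

\emph{Condition (ii).} We have $D_j=0$ for $j\le n$. Let $j>n\ge k+1$. By Lemma~\ref{lem:lagr}(c), \eqref{eq:disc} with $\rho\le1$, the inequality $s^j\le M^{2j-p}w(s)$ on $[0,M^2]$, \eqref{eq:nu} and $M\ge1$,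
\[
|D_j|\le2^{k+1}qr^{2k+2}+M^{2j-p}\,\frac{a^p}8\le2^{k+2}a^pM^{2j}.
\]
Now $(2j)!\ge(2j/e)^{2j}$, $M^2/(2j)\le\frac1{16}$ and $(e/16)^2\le e^{-3}$, so $D_j^2/(2j)!\le4^{k+2}a^{2p}e^{-3j}$. Summing over $j>n$ and using $da^{2p}=y^2$,
\[
d\sum_j\frac{D_j^2}{(2j)!}\le4^{k+2}y^2e^{-3n}\le4^{k+2}e^{-3A}\,y^2e^{-3A\log_+y}\le4^{k+2}e^{-3A}\le c_\alpha .
\]

\emph{The separation.} Inserting the parameters,
\[
\epsilon_1^p=\tfrac12dqr^p=\frac{dh^kr^\delta}{8(k+1)}=c'\,d\,a^{2k+\delta^2/2}\rho^{\delta(2-\delta)/4}=c'\lambda^p\,(\rho/a^2)^{\delta(2-\delta)/4}.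
\]
By \eqref{eq:arho} and the choice of $c_*$ this is at least $2^p\lambda^p$; here $\delta(2-\delta)>0$, that is, the non-evenness of $p$, is needed. Moreover $da^{2k+\delta^2/2}=N^{1-\delta/2}(\lambda^p)^{\delta/2}$, $\lambda^p=y\sqrt d\ge y_0\max(y,1)\sqrt d=y_0B$ and $\rho\ge(16AT^2)^{-1}$, so $\epsilon_1^p\ge c'y_0^{\delta/2}(16A)^{-\delta(2-\delta)/4}\mathcal{R}^p$. Lemma~\ref{lem:two} concludes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Take $c_0$ from Proposition~\ref{prop:large} and $y_0=\min(1,c_1^p)$. If $k=0$, then $\ell^p=\sqrt d$, so $\lambda\ge c_1\ell$ means $y\ge c_1^p\ge y_0$, and Proposition~\ref{prop:large} covers the whole range. If $k\ge1$, Proposition~\ref{prop:small} covers $\lambda\le d^{1/(2p)}$ and Proposition~\ref{prop:large} covers $\lambda\ge d^{1/(2p)}$, where $y\ge1$. Finally $\epsilon_1^*-\lambda\ge\epsilon_1-\lambda\ge\epsilon_1/2$ because $\epsilon_1\ge2\lambda$.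
\end{proof}

\section{Tolerance near $d^{1/p}$ and the corollaries}\label{sec:cor}

The conclusion $\epsilon_1^*\ge2\lambda$ of Theorem~\ref{thm:lower} cannot persist up to $c_2d^{1/p}$ for every $c_2$: by \eqref{eq:trivial}, $\epsilon_1^*<2\lambda$ once $\lambda$ is a large multiple of $d^{1/p}$. For the remaining range we spend the surplus tolerance on one coordinate whose value is revealed to the statistician, and use Theorem~\ref{thm:lower} on the other $d-1$.

\begin{proposition}\label{prop:pad}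
Let $c_2>0$. There are $c>0$ and $d_0$, depending on $p,\alpha,c_2$, such that $\epsilon_1^*-\lambda\ge c\,d^{1/p}(\log d)^{-p/2}$ for $d\ge d_0$ and $c_0d^{1/p}/\sqrt{1+\log d}<\lambda\le c_2d^{1/p}$.
\end{proposition}

\begin{proof}
Let $d'=d-1$ and $\lambda'=\frac{c_0}2\,d'^{\,1/p}/\sqrt{1+\log d'}$. For $d\ge2$ we have $1+\log d\le4(1+\log d')$, so $\lambda'\le\lambda$. The threshold $\ell$ in dimension $d'$ is $d'^{\,1/p}$ times a negative power of $d'$, hence at most $\lambda'$ for large $d$. Theorem~\ref{thm:lower} in dimension $d'$, with $c_1=1$, shows that no randomized test is powerful for $\|u\|_p\le\lambda'$ versus $\|u\|_p\ge2\lambda'$, $u\in\mathbb{R}^{d'}$.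

Let $\zeta=(\lambda^p-\lambda'^p)^{1/p}$, $\epsilon_1^p=\lambda^p+(2^p-1)\lambda'^p$ and $v=(u,\zeta)$. Then $\|u\|_p\le\lambda'$ implies $\|v\|_p\le\lambda$, and $\|u\|_p\ge2\lambda'$ implies $\|v\|_p\ge\epsilon_1$. If $\psi$ were powerful at $\epsilon_1$ in dimension $d$, then $x'\mapsto\mathbb{E}\,\psi(x',\zeta+Z_d)$ would be a powerful randomized test in dimension $d'$, since its expectation under $u$ is $\mathbb{E}_v\psi$. So $\epsilon_1^*\ge\epsilon_1$. The mean value theorem gives $\epsilon_1^p-\lambda^p\le p\epsilon_1^{p-1}(\epsilon_1-\lambda)$, and $\epsilon_1\le2\lambda\le2c_2d^{1/p}$. For $d\ge3$, $\lambda'^p\ge c\,d(\log d)^{-p/2}$ with $c=c(p,\alpha)$, and therefore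
\[
\epsilon_1^*-\lambda\ge\frac{2^p-1}p\,\lambda'^p\,(2c_2d^{1/p})^{1-p}\ge c\,d^{1/p}(\log d)^{-p/2}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rate}]
Part (b) is Proposition~\ref{prop:pad} and \eqref{eq:trivial}. In (a) the lower bound is Theorem~\ref{thm:lower}. For the upper bound we show that both terms in Theorem~\ref{thm:upper} are at most $C(p,c_1)\mathcal{R}^p$; then $\epsilon_1^*-\epsilon_0\le\epsilon_1^*\le C\mathcal{R}$. If $k\ge1$, $\lambda\ge c_1\ell$ gives $N=da^{2k}\ge c_1^{2k}\sqrt d$, and if $k=0$, $N=d$; so $\sqrt d\le C(p,c_1)N$ and $\bar N\le C(p,c_1)N$, which handles the second term. Since $B/\mathcal{R}^p=(BT^\delta/N)^{1-\delta/2}$, it remains to bound $BT^\delta/N$. If $B=\lambda^p=da^p$, this ratio is $(aT)^\delta\le1$, because $a\le c_0/\sqrt{1+\log d}$ and $T^2\le1+\log d$. If $B=\sqrt d$, then $T=1$ and the ratio is $\sqrt d/N\le C(p,c_1)$.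

For $\lambda\ge d^{1/(2p)}$ we have $B=da^p$ and $\mathcal{R}^p=d\,a^{2k+\delta^2/2}T^{-\delta(2-\delta)/2}$, with $2k+\delta^2/2=p\beta'$ and $\delta(2-\delta)/2=p(1-\beta')$; so $\mathcal{R}=d^{1/p}a^{\beta'}T^{-(1-\beta')}$, which is the first formula. For $\lambda\le d^{1/(2p)}$ we have $B=\sqrt d$ and $T=1$, which gives the second.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
By scaling we may take $\sigma=1$.

(i) Here $\delta=p$ and $N=d$. For $c_1\ell\le\lambda\le c_0d^{1/p}/\sqrt{1+\log d}$ we have $B\ge\lambda^p$ and $T^2\le1+\log d$, so Theorem~\ref{thm:lower} gives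
\[
\epsilon_1^*-\epsilon_0\ge c\mathcal{R}\ge c\,\big(d^{1-p/2}\lambda^{p^2/2}\big)^{1/p}\,T^{-(2-p)/2}\ge c\,\mathcal{C}\,(\log d)^{-(2-p)/4}.
\]
For $c_0d^{1/p}/\sqrt{1+\log d}<\lambda\le c_2d^{1/p}$, Proposition~\ref{prop:pad} and $\mathcal{C}\le c_2^{p/2}d^{1/p}$ give $\epsilon_1^*-\epsilon_0\ge c\,\mathcal{C}(\log d)^{-p/2}$. Since $p>1$, $\frac{2-p}4<\frac p2$, and \eqref{eq:conj} holds with $C=p/2$.

(ii) Here $a=d^{-\tau}$, $N=d^{1-2k\tau}\ge\sqrt d$, so $\bar N=N=\mathcal{C}^p$, and
\[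
B/N=\max\big(d^{-\delta\tau},\,d^{-1/2+2k\tau}\big)\le1 .
\]
Hence $B\le N^{1-\delta/2}B^{\delta/2}$, and since $T\ge1$, Theorem~\ref{thm:upper} gives
\[
\epsilon_1^*-\epsilon_0\le\epsilon_1^*\le C\big(N^{1-\delta/2}B^{\delta/2}\big)^{1/p}=C\,\mathcal{C}\,(B/N)^{\delta/(2p)}=C\,\mathcal{C}\,d^{-\omega},
\]
with $C=C(p,\alpha)$. For any $c_1,c_2>0$, $\lambda=\ell\,d^{1/(4k)-\tau}=d^{1/p}d^{-\tau}$ lies in $[c_1\ell,c_2d^{1/p}]$ once $d$ is large. As $d^{-\omega}(\log d)^{C'}\to0$ for every fixed $C'$, the bound \eqref{eq:conj} fails for every choice of its constants.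
\end{proof}

\begin{remark}
For $1<p<2$ a logarithmic factor cannot be removed from the conjecture. Let $\lambda=d^{1/p-\tau}$ with $0<\tau<\frac1{2p}$. Then $\lambda\ge d^{1/(2p)}$, $T^2=1+(1-2p\tau)\log d$ and $\beta'=\beta=p/2$, so Corollary~\ref{cor:rate}(a) shows that, for large $d$, $\epsilon_1^*-\epsilon_0$ is of exact order $\mathcal{C}\,(\log d)^{-(2-p)/4}$, with constants depending on $p,\alpha,\tau$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{KMWB}
Lucas Kania, Tudor Manole, Larry Wasserman and Sivaraman Balakrishnan,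
\emph{Testing Imprecise Hypotheses},
arXiv:2510.20717 (2025).

\end{thebibliography}
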